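# Length functions on solvable groups: conjugation is never topologically transitive

## 1. The theorem on virtually solvable groups and its vocabulary

**Theorem A.** Let $G$ be a non-trivial virtually solvable group (in particular, $G$ may be any non-trivial solvable group), countable or not. Then the conjugacy action $G\curvearrowright L(G)$ on the space of integer-valued length functions on $G$ is not topologically transitive.

In particular, **there is no non-trivial countable solvable group $G$ for which $G\curvearrowright L(G)$ is topologically transitive.** Whether such a group exists is a problem from the paper of A. Jarnevic, D. Osin and K. Oyakawa, "Generic length functions on countable groups", arXiv:2206.10712 (2022). Now let us unpack the words.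

**Definition (length function).** A length function on a group $G$ is a map $\ell\colon G\to\mathbb N\cup\{0\}$ such that for all $g,h\in G$: (L$_1$) $\ell(g)=0$ if and only if $g=1$; (L$_2$) $\ell(g)=\ell(g^{-1})$; (L$_3$) $\ell(gh)\le\ell(g)+\ell(h)$. The set of all of them is $L(G)$.

The simplest example is the function equal to a constant $c\ge1$ off the identity. The examples that we shall build are *weighted word lengths*. Take a list of non-trivial elements of $G$ ("letters"), each with a positive integer weight, such that the list is closed under inversion with equal weights and the letters generate $G$. Let $\lambda(g)$ be the least total weight of a word in the letters that represents $g$. Then (L$_1$) holds because weights are positive and the empty word has weight $0$, (L$_2$) because we can reverse a word and invert its letters, and (L$_3$) because we can concatenate words. If all non-trivial elements are admitted as letters of some weight $K$, generation is automatic. An element may occur in the list with two weights; the minimum takes care of that. For instance, on $\mathbb Z$, let $\pm2$ have weight $1$ and let every non-zero integer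 have weight $3$. Then $4$ has length $2$, and $1$ has length $3$, since words of weight less than $3$ only give even numbers.

**Definition (topology, action, transitivity).** $L(G)$ carries the topology of pointwise convergence, that is, the subspace topology from $(\mathbb N\cup\{0\})^G$ with the product of discrete topologies. So a neighborhood basis of $\ell$ is given by the sets of all $\ell'\in L(G)$ that agree with $\ell$ on a finite set $E\subset G$. The group acts by $(g\circ\ell)(h)=\ell(g^{-1}hg)$. The action is *topologically transitive* if for any two non-empty open sets $U,V\subseteq L(G)$ there is $g\in G$ with $(g\circ U)\cap V\ne\emptyset$. We shall say for short that **$G$ is transitive**.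

Throughout, $x^g=g^{-1}xg$, so that $x^{gh}=(x^g)^h$ and $(g\circ\ell)(h)=\ell(h^g)$. We write $x^N=\{x^n:n\in N\}$ and $X^g=\{x^g:x\in X\}$. In concrete terms, transitivity says:

$$\text{for all }\ell_1,\ell_2\in L(G)\text{ and finite }E=E^{-1}\subset G\setminus\{1\}\text{ there are }g\in G,\ \lambda\in L(G)\text{ with }\lambda(f)=\ell_1(f),\ \lambda(f^g)=\ell_2(f)\ \ (f\in E).\tag{1}$$

Indeed, the set $E$ in a basic open set may be enlarged to be symmetric, and the identity can be dropped from it because all length functions vanish there. So one length function must be able to look like $\ell_1$ on $E$ and like $\ell_2$ on a conjugate of $E$. The trivial group is transitive, since $L(1)$ is a point; hence the word "non-trivial".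

**Definition (virtually solvable, $\mathrm{vdl}$, ICC).** Let $\mathrm{dl}$ denote derived length, with $\mathrm{dl}(1)=0$, and $H^{(n)}$ the $n$-th derived subgroup. A group $Q$ is *virtually solvable* if it has a solvable normal subgroup of finite index, and $\mathrm{vdl}(Q)$ is then the least derived length of such a subgroup. A group is *ICC* if every non-trivial element has an infinite conjugacy class.

We have $\mathrm{vdl}(Q)=0$ if and only if $Q$ is finite, and $\mathrm{vdl}(Q/M)\le\mathrm{vdl}(Q)$ for $M\trianglelefteq Q$, because the image of a solvable normal subgroup of finite index is again one. For example, the infinite dihedral group has $\mathrm{dl}=2$ but $\mathrm{vdl}=1$: it is infinite and contains $\mathbb Z$ as a normal subgroup of index $2$.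

We shall also prove a strengthening and a result that limits it.

**Theorem B.** Let $G$ be transitive and $N\trianglelefteq G$ with $G/N$ virtually solvable. Then $z^N$ is infinite for every $1\ne z\in G$. In particular, if $G\neq1$, then $N\ne1$, $N$ is ICC and $C_G(N)=1$. This applies, for instance, to $N=H^{(n)}$ for every normal $H\le G$ of finite index and every $n\ge0$. Also, $G$ has no non-trivial abelian normal subgroup $A$ with $G/C_G(A)$ virtually solvable.

**Proposition C.** The free group $F_2$, which is residually solvable, is transitive. So "virtually solvable" cannot be weakened to "residually solvable" in Theorem A.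

## 2. Finite conjugacy classes, and a metabelian group that has none

The first obstruction to transitivity is immediate.

**Lemma 1.** If $G$ is transitive, then no $z\ne1$ has a finite conjugacy class in $G$. In particular, a non-trivial finite group is not transitive, and a transitive group has no non-trivial finite normal subgroup.

*Proof.* Let $Z$ be the conjugacy class of $z\neq 1$ and suppose that it is finite. The sets $U=\{\ell:\ell|_Z\equiv1\}$ and $V=\{\ell:\ell|_Z\equiv2\}$ are open because $Z$ is finite, and they are non-empty because they contain the functions constant $1$, respectively $2$, off the identity. If $\ell\in U$ and $g\in G$, then $(g\circ\ell)(z)=\ell(z^g)=1$, so $g\circ\ell\notin V$. $\square$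

This settles non-trivial finite groups, abelian groups (all classes are singletons), and the infinite dihedral group, where a rotation $r$ has class $\{r,r^{-1}\}$.

Now take the lamplighter group $G=A\rtimes\langle t\rangle$, where $A=\bigoplus_{i\in\mathbb Z}\langle e_i\rangle$ with $e_i$ of order $2$, and $e_i^t=e_{i+1}$. Lemma 1 is silent here: $G$ is ICC. A non-trivial element of $A$ has infinitely many translates. An element $at^n$ with $a\in A$, $n\ne0$ has, modulo a fixed factor, the conjugates $(at^n)^{e_i}=at^n\cdot e_i^{t^n}e_i=at^n\cdot e_{i+n}e_i$, and infinitely many of them are distinct. Nevertheless we can see by hand that $G$ is not transitive. Let $b=e_0$ and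
$$U=\{\ell:\ell(t)=1\},\qquad V=\{\ell:\ell(b)=1,\ \ell(b^t)=5\}.$$
$U$ contains the function constant $1$ off the identity. $V$ contains the weighted word length with letters $b$ of weight $1$ and all non-trivial elements of weight $5$: a word of weight less than $5$ is a power of $b=e_0$, so it does not represent $b^t=e_1$.

Let $\ell'\in V$ and let $x$ be *any* element of the infinite coset $tA$. Since $A$ is abelian, $b^x=b^t$, hence
$$5=\ell'(b^x)\le 2\ell'(x)+\ell'(b)=2\ell'(x)+1,\qquad\text{so }\ell'(x)\ge2 .$$
If $\ell\in U$ and $\ell'=g\circ\ell\in V$, take $x=gtg^{-1}$, which lies in $tA$ because $G/A$ is abelian. Then $\ell'(x)=\ell(t)=1$, a contradiction.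

What happened: two values of $\ell'$ on $A$ bounded $\ell'$ from below on a whole infinite coset. The rest of the lecture makes this mechanism work for every virtually solvable group.

## 3. Coset minima and a lemma on quotients

A sensible plan is induction: push transitivity from $G$ to a smaller quotient $Q=G/N$, with projection $\pi\colon G\to Q$. There is a natural map to use. For $\ell\in L(G)$ put
$$\bar\ell(q)=\min\{\ell(x):\pi(x)=q\}.\tag{2}$$
The minimum is attained. If $q\ne1$, all $x$ over $q$ are non-trivial, so $\bar\ell(q)\geq 1$; also $\bar\ell(1)=0$. Axioms (L$_2$) and (L$_3$) follow by inverting and multiplying elements that attain the minima. So $\bar\ell\in L(Q)$. Moreover $\overline{g\circ\ell}=\pi(g)\circ\bar\ell$, because $x\mapsto x^g$ maps the coset over $q$ onto the coset over $q^{\pi(g)}$.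

If $\ell\mapsto\bar\ell$ were continuous and onto, transitivity would pass to $Q$. But it is not continuous in general: $\bar\ell(q)$ is a minimum over a possibly infinite coset, and an open set of length functions only controls finitely many values. Here is the failure in the simplest case. Let $G=\mathbb Z$, $N=2\mathbb Z$. Given $\lambda\in L(\mathbb Z)$ and a finite non-empty $E=-E\subset\mathbb Z\setminus\{0\}$, let $K=1+\max_E\lambda$ and let $x>(K+1)\max\{|e|:e\in E\}$ be odd. Let $\lambda'$ be the word length with letters $e\in E$ of weight $\lambda(e)$, $\pm x$ of weight $1$, and all non-zero integers of weight $K$. Then $\lambda'(e)=\lambda(e)$ for $e\in E$: a word for $e$ of weight less than $\lambda(e)<K$ has fewer than $K$ letters, all from $E\cup\{\pm x\}$. If its letters $\pm x$ add up to $jx$, then $|jx|\le(K+1)\max_E|e|<x$, so $j=0$, and the remaining letters show $\lambda(e)\le$ weight, a contradiction. So $\lambda'$ agrees with $\lambda$ on $E$, while $\overline{\lambda'}(1)=1$. Hence no non-empty open subset of $L(\mathbb Z)$ is mapped into $\{\mu\in L(\mathbb Z/2):\mu(1)=2\}$.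

The lamplighter computation shows the remedy. If $A\trianglelefteq G$ and $N$ has *finite orbits* on $A$, then for $b\in A$ the conjugates $b^x$, $x\in\sigma N$, form a finite set. Prescribing $\ell$ on this set and on $b$ bounds $\ell$ from below on all of $\sigma N$. We need that such prescriptions are realized by some length function, that is, that $b^{\sigma}$ cannot be written too cheaply in terms of $b$. Condition (b) below says exactly that.

**Lemma 2.** Let $A,N\trianglelefteq G$, $N\ne G$, be such that

(a) $a^N$ is finite for every $a\in A$;

(b) for every non-empty finite $\mathcal Q\subset G\setminus N$ and every finite $W\subset A$ there is $b\in A\setminus W$ with $b^q\notin W(b^\varepsilon)^N\cup(b^\varepsilon)^NW$ for all $q\in\mathcal Q$ and $\varepsilon=\pm1$.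

If $G$ is transitive, then $G/N$ is transitive.

*Proof.* Let $\pi\colon G\to Q=G/N$ and $\bar\ell$ be as in (2).

**Step 1: reduction to one statement about open sets.** It suffices to show:

$$\text{for every non-empty open }U\subseteq L(Q)\text{ there is a non-empty open }U'\subseteq L(G)\text{ with }\bar\ell\in U\text{ for all }\ell\in U'.\tag{3}$$

Indeed, given non-empty open $U,V\subseteq L(Q)$, take $U',V'$ from (3). Transitivity of $G$ gives $g\in G$ and $\ell\in U'$ with $g\circ\ell\in V'$. Then $\bar\ell\in U$ and $\pi(g)\circ\bar\ell=\overline{g\circ\ell}\in V$.

**Step 2: choosing the constants and the finite sets.** The aim is to fix all data to which (b) will be applied. Let $\mu\in U$, and let $F\subset Q\setminus\{1\}$ be finite and non-empty (possible since $Q\ne1$) such that every $\mu'\in L(Q)$ agreeing with $\mu$ on $F$ lies in $U$. Choose $\sigma_t\in\pi^{-1}(t)$ for $t\in F$. Put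
$$m=\max_F\mu,\qquad M=2m+1,\qquad K=2m+M=4m+1<2M .$$
The reason for these choices: a word of weight less than $2m+M$ will contain no letter of weight $K$ and at most one letter of weight $M$. Give $\sigma_t^{\pm1}$ the weight $\mu(t)\ge1$. This is consistent, since $\sigma_t=\sigma_s^{\pm1}$ implies $t=s^{\pm1}$ and hence $\mu(t)=\mu(s)$. Let $\Sigma$ be the set of all products of letters $\sigma_t^{\pm1}$ of total weight less than $K$. It is finite, $\Sigma=\Sigma^{-1}$, and $1\in\Sigma$. Let
$$\mathcal Q=\{\sigma_tv:t\in F,\ v\in\Sigma\}\setminus N,$$
$$W=\{w^{vk}:w\in\Sigma\cap A,\ v\in\Sigma,\ k\in N\}\cup\{w^{k\sigma_t^{-1}}:w\in\Sigma\cap A,\ k\in N,\ t\in F\}.$$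
$\mathcal Q$ is finite, and it is non-empty because it contains every $\sigma_t$ (as $t\ne1$). $W$ is contained in $A$ because $A$ is normal; it is finite because $w^{vk}=(w^v)^k$ and $w^{k\sigma_t^{-1}}=(w^k)^{\sigma_t^{-1}}$ and $N$-orbits on $A$ are finite by (a). Also $1\in W$. Let $b$ be the element given by (b) for $\mathcal Q$ and $W$; in particular $b\ne1$.

**Step 3: the length function $\lambda$.** Let $\lambda$ be the weighted word length on $G$ with the following letters: $\sigma_t^{\pm1}$ ($t\in F$) of weight $\mu(t)$; the elements of $b^N\cup(b^{-1})^N$, of weight $M$; all non-trivial elements of $G$, of weight $K$. Each kind is closed under inversion, so $\lambda\in L(G)$.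

**Step 4: $\lambda(\sigma_t)=\mu(t)$.** This makes sure that the new letters do not shorten the chosen representatives. Clearly $\lambda(\sigma_t)\le\mu(t)$. A word for $\sigma_t$ of weight less than $\mu(t)\le m$ uses only letters $\sigma_s^{\pm1}$, because $M,K>m$. Apply $\pi$: the element $t$ is a product of elements $s^{\pm1}$, and the triangle inequality for $\mu$ gives $\mu(t)\le$ weight, a contradiction.

**Step 5: $\lambda(y)\ge2\mu(t)+M$ for every $y\in b^{\sigma_tN}=\{b^{\sigma_tk}:k\in N\}$.** This is the heart: the obvious word $\sigma_t^{-1}b\,\sigma_t$ is optimal for $b^{\sigma_t}$. Suppose $y=b^{\sigma_tk'}$, $k'\in N$, has a word of weight less than $2\mu(t)+M\le K<2M$. It has no letter of weight $K$ and at most one letter of weight $M$.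

*No letter of weight $M$.* Then $y\in\Sigma\cap A$, so $b=y^{k'^{-1}\sigma_t^{-1}}\in W$, a contradiction.

*One letter of weight $M$.* Then $y=ucv$ with $c=(b^\varepsilon)^k$, $k\in N$, $\varepsilon=\pm1$, where $u,v$ are products of $\sigma$-letters of weights $\alpha,\beta$ and $\alpha+\beta<2\mu(t)\le2m<K$. We can move $c$ to either end:
$$y=(uv)\,c^v=c^{u^{-1}}(uv).\tag{4}$$
Here $uv\in\Sigma$ by its weight, and $uv\in A$ because $y,c^v\in A$. Since $\alpha+\beta<2\mu(t)$, we have $\beta<\mu(t)$ or $\alpha<\mu(t)$.

Suppose $\beta<\mu(t)$. Put $q=\sigma_tv^{-1}$. If $q\in N$, then $\pi(v)=t$ and so $\mu(t)\le\beta$, a contradiction; hence $q\in\mathcal Q$. Conjugate the first form in (4) by $v^{-1}$. With $k''=vk'v^{-1}\in N$ we have $y^{v^{-1}}=b^{\sigma_tk'v^{-1}}=b^{\sigma_tv^{-1}\cdot vk'v^{-1}}=b^{qk''}$, so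
$$b^{qk''}=(uv)^{v^{-1}}(b^\varepsilon)^k,\qquad b^q=(uv)^{v^{-1}k''^{-1}}(b^\varepsilon)^{kk''^{-1}}\in W(b^\varepsilon)^N,$$
which contradicts the choice of $b$.

Suppose $\alpha<\mu(t)$. Put $q=\sigma_tu$. If $q\in N$, then $\pi(u)=t^{-1}$ and so $\mu(t)=\mu(t^{-1})\le\alpha$, a contradiction; hence $q\in\mathcal Q$. Conjugate the second form in (4) by $u$. With $k''=u^{-1}k'u\in N$ we have $y^u=b^{\sigma_tk'u}=b^{qk''}$, so
$$b^{qk''}=(b^\varepsilon)^k(uv)^u,\qquad b^q=(b^\varepsilon)^{kk''^{-1}}(uv)^{uk''^{-1}}\in(b^\varepsilon)^NW,$$
again a contradiction.

**Step 6: the open set $U'$.** We now read off (3). Let $U'$ be the set of all $\ell\in L(G)$ that agree with $\lambda$ on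
$$\{b\}\cup\{\sigma_t:t\in F\}\cup\bigcup_{t\in F}b^{\sigma_tN}.$$
This set is finite, since $b^{\sigma_tN}=(b^{\sigma_t})^N$ and $b^{\sigma_t}\in A$. So $U'$ is open, and $\lambda\in U'$. Let $\ell\in U'$ and $x\in\sigma_tN=\pi^{-1}(t)$. Then $b^x\in b^{\sigma_tN}$, and by Step 5
$$2\mu(t)+M\le\lambda(b^x)=\ell(b^x)\le2\ell(x)+\ell(b)=2\ell(x)+\lambda(b)\le2\ell(x)+M,$$
that is, $\ell(x)\ge\mu(t)$. Also $\ell(\sigma_t)=\lambda(\sigma_t)=\mu(t)$ by Step 4. Hence $\bar\ell(t)=\mu(t)$ for all $t\in F$, so $\bar\ell\in U$. $\square$

## 4. Pairs, and the descent that proves Theorems A and B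

**Definition (pair).** A *pair* for $G$ is $(A,N)$ with $1\ne A\trianglelefteq G$, $N\trianglelefteq G$, $G/N$ virtually solvable, and $a^N$ finite for all $a\in A$.

In the lamplighter group, $(A,A)$ with $A$ the base group is a pair: the quotient is $\mathbb Z$ and the orbits are singletons. In the restricted wreath product of a finite group $X\ne1$ with $\mathbb Z$, the base group $A=\bigoplus X$ again gives a pair $(A,A)$, because each $a\in A$ lies in a finite product of factors.

**Proposition 3.** If $G$ is transitive and has a pair $(A,N)$ with $\mathrm{vdl}(G/N)=v$, then $G$ has a non-trivial virtually solvable transitive quotient $Q$ with $\mathrm{vdl}(Q)\le v$.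

Let us first see that this is all we need.

**Proof of Theorem A from Proposition 3.** Suppose that there are non-trivial virtually solvable transitive groups, and let $G$ be one with $d=\mathrm{vdl}(G)$ minimal. By Lemma 1, $G$ is infinite, so $d\ge1$. Let $H\trianglelefteq G$ have finite index with $\mathrm{dl}(H)=d$. Put $A_0=H^{(d-1)}$, a non-trivial abelian normal subgroup of $G$, and $N_0=C_G(A_0)\ge A_0$. The image of $H$ in $G/N_0$ is normal of finite index and is a quotient of $H/A_0$, so $\mathrm{vdl}(G/N_0)\le d-1$. All $N_0$-orbits on $A_0$ are singletons, so $(A_0,N_0)$ is a pair. Proposition 3 gives a non-trivial virtually solvable transitive group of $\mathrm{vdl}\le d-1$, contradicting the choice of $d$. $\square$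

**Proof of Theorem B from Proposition 3 and Theorem A.** Let $G$ be transitive, $G/N$ virtually solvable, and suppose $z^N$ is finite for some $z\ne1$. Let $A=\{a\in G:a^N\text{ finite}\}$. It is a subgroup since $(aa')^N\subseteq a^Na'^N$ and $(a^{-1})^N=(a^N)^{-1}$, it is normal since $(a^g)^N=(a^N)^g$, and $z\in A$. So $(A,N)$ is a pair, and Proposition 3 gives a non-trivial virtually solvable transitive group, contradicting Theorem A. This proves the first assertion.

Now the remaining statements. Let $G\ne1$. If $N=1$, any $z\ne1$ has $z^N=\{z\}$; so $N\ne1$. Each $1\ne z\in N$ has $z^N$ infinite, which says that $N$ is ICC. If $1\ne z\in C_G(N)$, then $z^N=\{z\}$; so $C_G(N)=1$. If $H\trianglelefteq G$ has finite index, then $H/H^{(n)}$ is a solvable normal subgroup of finite index in $G/H^{(n)}$, so $N=H^{(n)}$ is allowed. Finally, if $1\ne A\trianglelefteq G$ is abelian and $G/C_G(A)$ is virtually solvable, take $N=C_G(A)$: then $a^N=\{a\}$ for $a\in A$, a contradiction. $\square$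

**Where the naive pair fails.** To prove Proposition 3 we want to apply Lemma 2, so the issue is condition (b). For an arbitrary pair it can fail, and it helps to see how.

First, let $G=\mathbb Z\rtimes\langle q\rangle$ be the infinite dihedral group, with $A=N=\mathbb Z=C_G(A)$. Then $b^q=b^{-1}$ for every $b\in A$, so (b) fails for $\mathcal Q=\{q\}$ and $W=\{1\}$. This is unavoidable: $\ell(b)=\ell(b^{-1})$ always. The cure is to enlarge $N$ so that it contains such $q$; this is permitted, because we only ask for finite orbits.

Second, let $A=\bigoplus_{i\in\mathbb Z}\langle e_i\rangle$ with $e_i$ of order $2$, let $q$ be the automorphism of $A$ of order $2$ that interchanges $e_0$ and $e_1$ and fixes the other $e_i$, and let $G=A\rtimes\langle q\rangle$, $N=A$. Then $b^q\in\{b,\,b\,e_0e_1\}$ for every $b\in A$, so (b) fails for $\mathcal Q=\{q\}$ and $W=\{1,e_0e_1\}$. An element outside $N$ that moves only a "finite part" of $A$ destroys (b). Such elements have to be excluded, and this is what the following minimal choice achieves.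

**Standing assumption for Sections 4–8.** $G$ is transitive and has a pair with $\mathrm{vdl}(G/N)=v$. Let $e$ be the minimum of $\mathrm{vdl}(G/N)$ over all pairs for $G$; so $e\le v$. A pair that attains $e$ is called *minimal*.

**Lemma 4.** (i) $e\ge1$, and $N\ne G$ for every minimal pair.

(ii) Let $(A,N)$ be a minimal pair, $1\ne A'\le A$, $N\le N'$, with $A',N'\trianglelefteq G$, and suppose that all $N'$-orbits on $A'$ are finite. Then $(A',N')$ is a minimal pair.

(iii) Let $(A,N)$ be a minimal pair. There is $R\trianglelefteq G$ with $N\le R$ and $R/N$ abelian such that $a^R$ is infinite for every $1\ne a\in A$. In particular, $A$ has no non-trivial finite subgroup normalized by $R$.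

*Proof.* (i) If $e=0$, then some pair has $G/N$ finite. Elements of $A$ have finite $N$-orbits, hence finite conjugacy classes in $G$, which contradicts Lemma 1 since $A\ne1$. So $e\ge1$, and $N=G$ would give $\mathrm{vdl}(G/N)=0$.

(ii) $G/N'$ is a quotient of $G/N$, so it is virtually solvable with $\mathrm{vdl}(G/N')\le e$; so $(A',N')$ is a pair, and equality holds by minimality of $e$.

(iii) Let $H\trianglelefteq G$ be of finite index with $N\le H$ and $\mathrm{dl}(H/N)=e$, and let $R$ be the preimage of $(H/N)^{(e-1)}$. Then $R\trianglelefteq G$, $N\le R$ and $R/N$ is abelian. Since $H/R$ has derived length at most $e-1$ and finite index in $G/R$, we get $\mathrm{vdl}(G/R)\le e-1$. Now $A_1=\{a\in A:a^R\text{ finite}\}$ is a normal subgroup of $G$, by $(aa')^R\subseteq a^Ra'^R$, $(a^{-1})^R=(a^R)^{-1}$ and $(a^g)^R=(a^R)^g$. If $A_1\ne1$, then $(A_1,R)$ is a pair with $\mathrm{vdl}(G/R)<e$, a contradiction. $\square$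

The next lemma turns (iii) into a statement about elements outside $N$. It will be used twice.

**Lemma 5.** Let $(A,N)$ be a minimal pair, $R$ as in Lemma 4(iii), and let $D\trianglelefteq G$ with $N\le D$. Suppose that every $g\in D$ with $g^s\in gN$ for all $s\in R$ lies in $N$. Then $D=N$.

*Proof.* If $g\in D\cap R$, then $g^s\in gN$ for all $s\in R$ because $R/N$ is abelian; so $g\in N$. Hence $D\cap R=N$. Now let $g\in D$ and $s\in R$. Then $g^{-1}g^s\in D$ since $D$ is normal, and $g^{-1}g^s=(s^{-1})^g\,s\in R$ since $R$ is normal. So $g^{-1}g^s\in D\cap R=N$, that is, $g^s\in gN$ for all $s\in R$, and therefore $g\in N$. $\square$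

**What remains for Proposition 3.** *It suffices to find a minimal pair $(A,N)$ that satisfies (b) of Lemma 2.* Then $N\ne G$ by Lemma 4(i), condition (a) is part of the definition of a pair, and Lemma 2 shows that $Q=G/N$ is transitive. It is non-trivial and virtually solvable with $\mathrm{vdl}(Q)=e\le v$.

## 5. Semisimple modules and three types of minimal pairs

If $N$ acts on an abelian group $A$ by conjugation, an *$N$-submodule* of $A$ is an $N$-invariant subgroup. If $X$ is an $N$-submodule of $A\trianglelefteq G$ and $g\in G$, then $X^g$ is again one, since $N\trianglelefteq G$. We recall the textbook facts on a module $A$ that is a sum of simple submodules: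

- every submodule of $A$ is again a sum of simple submodules;
- if $X\le Y\le A$ are submodules, then $X$ has a complement in $Y$;
- $A$ is the direct sum of its *homogeneous components*, the sums of all simple submodules of a given isomorphism type, and all simple submodules of a homogeneous component are isomorphic.

For example, let $A=\mathbb F_3^2$ and let $N$ be generated by $\mathrm{diag}(1,-1)$. The homogeneous components are the two axes. If instead $N$ acts trivially, $A$ is one homogeneous component and its simple submodules are all four lines.

**Lemma 6.** There is a minimal pair $(A,N)$ of one of the following types.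

**(T)** $A$ is torsion-free abelian.

**(S)** $A=\bigoplus_{\lambda\in\Lambda}X_\lambda$ (restricted direct product), each $X_\lambda$ finite and non-trivial, $G$ permutes the $X_\lambda$, and $N$ is the kernel of the action of $G$ on $\Lambda$.

**(I)** $A$ is elementary abelian of prime exponent $p$, is a sum of finite simple $N$-submodules, all its $N$-homogeneous components are infinite, and
$$N=\{g\in G:X^g=X\text{ for all }N\text{-submodules }X\le A\}.$$

As an illustration of the conditions on $A$ and $N$: in $\mathbb Z\wr\mathbb Z$ the base group with $N=A$ is as in (T). In the lamplighter group, $A=N$ the base group is as in (S), with $X_i=\langle e_i\rangle$. It is also as in (I): $N$ acts trivially, all subgroups of $A$ are submodules, $A$ is a single infinite component, and an element that preserves every subgroup of $A$ fixes every element of $A$, so it lies in $A$. The types need not exclude each other. In the wreath product of a finite non-abelian simple group with $\mathbb Z$, the base group with $N=A$ is as in (S) only.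

*Proof of Lemma 6.* Start with any minimal pair $(A,N)$. Every replacement below is justified by Lemma 4(ii).

**Case 1: $A$ contains a non-trivial abelian subgroup that is normal in $G$.** Replace $A$ by this subgroup. If it is torsion-free, we have type (T). Otherwise $\{a\in A:a^p=1\}\ne1$ for some prime $p$; this subgroup is normal in $G$, and we replace $A$ by it.

**Step 1: the sum of the simple submodules.** We look for finite building blocks. Each $a\in A$ lies in a finite $N$-submodule, namely the $\mathbb F_p$-span of the finite orbit $a^N$. Hence every non-zero submodule contains a finite simple one, and all simple submodules are finite. Let $S\ne0$ be the sum of all simple $N$-submodules of $A$. As $G$ permutes these, $S\trianglelefteq G$.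

If $\varphi\colon X\to Y$ is an $N$-isomorphism of submodules and $g\in G$, then $\varphi'\colon X^g\to Y^g$, $x^g\mapsto\varphi(x)^g$, is an $N$-isomorphism: for $n\in N$ put $n'=gng^{-1}\in N$; then $(x^g)^n=(x^{n'})^g$ is mapped to $\varphi(x^{n'})^g=\varphi(x)^{n'g}=(\varphi(x)^g)^n$. Hence $G$ permutes the homogeneous components $S_\lambda$ ($\lambda\in\Lambda$) of $S$.

**Step 2: all $S_\lambda$ finite.** Then $S=\bigoplus S_\lambda$. Let $N'$ be the kernel of $G\curvearrowright\Lambda$. It contains $N$, and it has finite orbits on $S$, because each element lies in the sum of finitely many $S_\lambda$, which is finite and $N'$-invariant. So $(S,N')$ is a minimal pair of type (S).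

**Step 3: some $S_\lambda$ infinite.** Let $A'$ be the sum of the infinite $S_\lambda$. Then $1\ne A'\trianglelefteq G$, and the homogeneous components of $A'$ are exactly the infinite $S_\lambda$. We enlarge $N$ to
$$P=\{g\in G:X^g=X\text{ for all }N\text{-submodules }X\le A'\}.$$
$P$ is a subgroup containing $N$. It is normal in $G$: if $g\in P$, $x\in G$ and $X\le A'$ is an $N$-submodule, then so is $X^{x^{-1}}$, hence $X^{x^{-1}gx}=(X^{x^{-1}})^{x}=X$. It has finite orbits on $A'$, because every element lies in a finite $N$-submodule. So $(A',P)$ is a minimal pair.

To see that it has type (I), we compare the two module structures. The $P$-submodules of $A'$ are exactly the $N$-submodules. Let $X\ne Y$ be simple submodules and $\varphi\colon X\to Y$ an $N$-isomorphism. The $N$-submodule $\{x+\varphi(x):x\in X\}$ is $P$-invariant. So for $g\in P$, $x\in X$ there is $y\in X$ with $x^g+\varphi(x)^g=y+\varphi(y)$. Since $x^g,y\in X$, $\varphi(x)^g,\varphi(y)\in Y$ and $X\cap Y=0$, we get $y=x^g$ and $\varphi(x)^g=\varphi(y)=\varphi(x^g)$. So $\varphi$ is a $P$-isomorphism. Hence two simple submodules are $P$-isomorphic if and only if they are $N$-isomorphic,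 the homogeneous components for $P$ and for $N$ coincide, and all of them are infinite. Finally $P$ is the set of all $g$ preserving all $P$-submodules of $A'$. So $(A',P)$ has type (I).

**Case 2: $A$ contains no non-trivial abelian subgroup that is normal in $G$.** (If $G$ is itself virtually solvable this case does not occur, by the argument of Step 4 below with $N=1$. It is needed for Theorem B.)

**Step 4: $A\cap N\ne1$.** Suppose $A\cap N=1$, and let $H/N$ be a solvable normal subgroup of finite index in $G/N$. Then $A\cap H$ embeds in $H/N$, so it is solvable. If $A\cap H\ne1$, its last non-trivial derived term is abelian and normal in $G$, a contradiction. If $A\cap H=1$, then $A$ embeds in the finite group $G/H$, so $A$ is a non-trivial finite normal subgroup of $G$, contradicting Lemma 1.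

Replace $A$ by $A\cap N$; the hypothesis of Case 2 is inherited. Now $A\le N$, so all conjugacy classes of the group $A$ are finite. Also $Z(A)=1$, since $Z(A)$ is abelian and normal in $G$.

**Step 5: $A$ is periodic.** Let $x\in A$. The subgroup $C_A(x)$ has finite index in $A$; let $y_1,\dots,y_k$ represent its cosets $C_A(x)y_i$. The subgroups $C_A(y_i)$ have finite index, so some $x^n$ with $n\ge1$ lies in all of them. As $x^n$ also commutes with $C_A(x)$, it commutes with every $C_A(x)y_i$. So $x^n\in Z(A)=1$.

**Step 6: every $a\in A$ lies in a finite $N$-invariant subgroup.** Let $L=\langle a^N\rangle$. It is $N$-invariant and finitely generated. $Z(L)$ is the intersection of the centralizers in $L$ of finitely many generators, and these have finite index; so $Z(L)$ has finite index in $L$. Hence $Z(L)$ is finitely generated, abelian and periodic, so it is finite, and $L$ is finite.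

**Step 7: minimal $N$-invariant subgroups.** Let $\{X_\lambda\}_{\lambda\in\Lambda}$ be the set of all minimal non-trivial $N$-invariant subgroups of $A$. By Step 6 it is non-empty and its members are finite; $G$ permutes them. They are normal in $A$, as $A\le N$. Distinct ones intersect trivially by minimality, hence commute with each other. The abelian ones therefore generate an abelian subgroup, normal in $G$; so there are none. Thus $Z(X_\lambda)$ is a proper $N$-invariant subgroup of $X_\lambda$, so $Z(X_\lambda)=1$. An element of $X_\lambda\cap\langle X_\mu:\mu\ne\lambda\rangle$ commutes with $X_\lambda$, so it lies in $Z(X_\lambda)=1$. Therefore $A'=\langle X_\lambda:\lambda\in\Lambda\rangle$ is the restricted direct product $\bigoplus X_\lambda$, and $A'\trianglelefteq G$. Let $N'$ be the kernel of $G\curvearrowright\Lambda$. It contains $N$ and has finite orbits on $A'$, because each element lies in a finite product of factors $X_\lambda$. So $(A',N')$ is a minimal pair of type (S). $\square$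

## 6. Torsion-free $A$: absorbing signs and avoiding cosets in $\mathbb Z^n$

**Lemma 7.** If there is a minimal pair $(A,N)$ of type (T), then there is a minimal pair satisfying (b).

*Proof.* Write $A$ additively.

**Step 1: enlarging $N$.** As the dihedral example shows, elements that act like $\pm k$ with $k\in N$ must be absorbed. Let $\mathcal F$ be the set of finitely generated $N$-invariant subgroups of $A$. It is closed under sums and under the action of $G$; every $a\in A$ lies in some $V\in\mathcal F$, for instance $\langle a^N\rangle$; and $N$ acts on each $V\in\mathcal F$ through a finite group, because each of finitely many generators has a finite orbit. Put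
$$P=\{g\in G:\ \text{for all }V\in\mathcal F\text{ there are }k\in N,\ \varepsilon=\pm1\text{ with }v^g=\varepsilon v^k\text{ for all }v\in V\}.$$
We then say that $g$ acts on $V$ as $\varepsilon k$. If $g\in P$, then $V^g=V$ for $V\in\mathcal F$. If $g,h\in P$ act on $V$ as $\varepsilon k$ and $\varepsilon'k'$, then $gh$ acts on $V$ as $\varepsilon\varepsilon'kk'$ and $g^{-1}$ acts as $\varepsilon k^{-1}$. So $P$ is a subgroup. If $x\in G$, $V\in\mathcal F$, and $g\in P$ acts as $\varepsilon k$ on $V^{x^{-1}}\in\mathcal F$, then for $v\in V$
$$v^{x^{-1}gx}=\bigl((v^{x^{-1}})^g\bigr)^x=\varepsilon v^{x^{-1}kx},\qquad x^{-1}kx\in N .$$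
So $P\trianglelefteq G$. Also $N\le P$, and $a^P\subseteq a^N\cup(-a)^N$ is finite for $a\in A$. By Lemma 4(ii), $(A,P)$ is a minimal pair.

**Step 2: bad elements lie in few cosets.** We verify (b) for $(A,P)$. Let $\mathcal Q=\{q_1,\dots,q_m\}\subset G\setminus P$ with $m\ge1$, and let $W\subset A$ be finite. For each $i$ there is $V_i\in\mathcal F$ on which $q_i$ does not act as any $\varepsilon k$ with $k\in N$. Put $V=\sum V_i\in\mathcal F$. Then no $q_i$ acts on $V$ as $\varepsilon k$ with $k\in N$. In particular $V\ne0$, so $V\cong\mathbb Z^n$ with $n\ge1$.

Suppose $b\in V$ violates the requirement of (b). Since $(\pm b)^P\subseteq b^N\cup(-b)^N$, either $b\in W$, or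
$$b^{q_i}-\varepsilon b^k=w\tag{5}$$
for some $i$, some $w\in W$, some $\varepsilon=\pm1$, and some $k$ in a finite set of representatives of $N/C_N(V)$. For fixed $i,w,\varepsilon,k$ the solutions $b\in V$ of (5) are empty or a coset of $\ker\theta$, where $\theta\colon V\to A$, $\theta(b)=b^{q_i}-\varepsilon b^k$. By the choice of $V$, $\theta\ne0$. Since $A$ is torsion-free, $V/\ker\theta\cong\theta(V)$ is infinite. An element of $W\cap V$ is a coset of the trivial subgroup, also of infinite index. So the violating $b\in V$ lie in finitely many cosets $v_j+K_j$ of subgroups $K_j\le V$ of infinite index.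

**Step 3: these cosets do not cover $V$.** Identify $V$ with $\mathbb Z^n$. Each $K_j$ has rank less than $n$, so there is a non-zero linear form $f_j\colon\mathbb Z^n\to\mathbb Z$ that vanishes on $K_j$. It is constant, say $c_j$, on $v_j+K_j$. The polynomial $\prod_j(f_j-c_j)$ is non-zero, so it does not vanish identically on $\mathbb Z^n$. Hence some $b\in V$ avoids all these cosets, and this $b$ is as required in (b). $\square$

## 7. Permuted finite factors: elements outside $N$ move infinitely many of them

**Lemma 8.** Every minimal pair $(A,N)$ of type (S) satisfies (b).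

*Proof.* Write $X_\lambda^g=X_{\lambda g}$. For $g\in G$ let $\mathrm{mov}(g)=\{\lambda\in\Lambda:\lambda g\ne\lambda\}$.

**Step 1: every $q\in G\setminus N$ moves infinitely many points of $\Lambda$.** This excludes the elements of the second example in Section 4. Let $D=\{g\in G:\mathrm{mov}(g)\text{ is finite}\}$. Since $\mathrm{mov}(gh)\subseteq\mathrm{mov}(g)\cup\mathrm{mov}(h)$, $\mathrm{mov}(g^{-1})=\mathrm{mov}(g)$ and $\mathrm{mov}(g^s)=\mathrm{mov}(g)s$ for $s\in G$, $D$ is a normal subgroup. It contains $N$. Let $R$ be as in Lemma 4(iii). All $R$-orbits on $\Lambda$ are infinite: if the orbit of $\lambda$ were finite, an element $1\ne x\in X_\lambda$ would have its orbit $x^R$ in a finite union of finite groups.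

Let $g\in D$ with $g^s\in gN$ for all $s\in R$. As $N$ acts trivially on $\Lambda$, $\mathrm{mov}(g)s=\mathrm{mov}(g^s)=\mathrm{mov}(g)$. So $\mathrm{mov}(g)$ is finite and $R$-invariant, hence empty, and $g\in N$. By Lemma 5, $D=N$.

**Step 2: construction of $b$.** The support of an element of $A$ is the finite set of $\lambda$ where its component is non-trivial. Let $\mathcal Q=\{q_1,\dots,q_m\}\subset G\setminus N$ with $m\ge1$, let $W\subset A$ be finite, and let $\Lambda_0$ be the union of the supports of the elements of $W$. Choose inductively $\lambda_i\in\mathrm{mov}(q_i)$ such that neither $\lambda_i$ nor $\lambda_iq_i$ lies in the finite set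
$$E_{i-1}=\Lambda_0\cup\{\lambda_j,\lambda_jq_j:j<i\}.$$
This is possible since $\mathrm{mov}(q_i)$ is infinite and only the finitely many points of $E_{i-1}\cup E_{i-1}q_i^{-1}$ are forbidden. Choose $1\ne x_i\in X_{\lambda_i}$ and put $b=x_1\cdots x_m$. The $\lambda_i$ are distinct, so $b$ has support $\Sigma_b=\{\lambda_1,\dots,\lambda_m\}$.

**Step 3: verification.** Since $\lambda_1\notin\Lambda_0$, $b\notin W$. As $N$ fixes $\Lambda$ pointwise, all elements of $W(b^{\pm1})^N$ and $(b^{\pm1})^NW$ have support in $\Lambda_0\cup\Sigma_b$. The support of $b^{q_i}$ is $\Sigma_bq_i$, which contains $\lambda_iq_i$. But $\lambda_iq_i\notin\Lambda_0\cup\Sigma_b$: it avoids $\Lambda_0$ and all $\lambda_j$ with $j<i$ by choice; it differs from $\lambda_i$ because $\lambda_i\in\mathrm{mov}(q_i)$; and for $j>i$ we have $\lambda_iq_i\in E_{j-1}$ while $\lambda_j\notin E_{j-1}$. So (b) holds. $\square$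

## 8. Infinite homogeneous components: a finite submodule attached to $g$

Type (I) follows the pattern of Section 7, but there is no set $\Lambda$ of finite pieces to count. The replacement for "moves only finitely many points" is "preserves all submodules of some submodule of finite index".

A model case shows what to aim for. Suppose $N$ acts on $A$ by scalars of $\mathbb F_p$. Then all subgroups of $A$ are submodules, and by the definition of (I), $N$ is the set of all $g\in G$ acting as scalars. Let $g\notin N$ preserve all subgroups of some $B\le A$ of finite index. Then $g$ acts on $B$ as a scalar $c$, and $I=\{a^g-ca:a\in A\}$ is a finite non-zero subgroup. Suppose $g^s=gn$ with $n\in N$ and $s\in R$. On the non-zero subgroup $B\cap B^s$ both $g$ and $g^s$ act as $c$, so $n$ acts on $A$ as the scalar $1$, and $g^s$ acts on $A$ as $g$ does. Hence $I^s=\{(a^s)^{g^s}-ca^s:a\in A\}=I$. So $I$ is a non-zero finite $R$-invariant subgroup, which Lemma 4(iii) forbids. In general there is no single scalar $c$. The proof replaces $c$ by a map $\gamma$ attached to one simple submodule, and $I$ by an intersection $Z$ that is defined without reference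 to $\gamma$.

**Lemma 9.** Every minimal pair $(A,N)$ of type (I) satisfies (b).

*Proof.* Write $A$ additively; "submodule" means $N$-submodule. As $A$ is a sum of finite simple submodules, the facts recalled in Section 5 apply, and finitely many elements of $A$ always lie in a finite submodule. Let $A_\lambda$ be the homogeneous components, and $R$ as in Lemma 4(iii).

**Step 1: the normal subgroup $D$.** For $g\in G$ let $\mathcal B_g$ be the set of submodules $B$ of finite index in $A$ such that $X^g=X$ for every submodule $X\le B$. Let $D=\{g\in G:\mathcal B_g\ne\emptyset\}$. The following hold.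

- If $B\in\mathcal B_g$ and $B'\in\mathcal B_h$, then $B\cap B'\in\mathcal B_{gh}$; and $\mathcal B_{g^{-1}}=\mathcal B_g$.
- $\mathcal B_{g^x}=\{B^x:B\in\mathcal B_g\}$ for $x\in G$: if $B\in\mathcal B_g$ and $X\le B^x$ is a submodule, then $X^{x^{-1}}\le B$ is preserved by $g$, so $X^{x^{-1}gx}=X$. The other inclusion follows by applying this to $g^x$ and $x^{-1}$.
- $\mathcal B_{gn}=\mathcal B_g$ for $n\in N$, since $X^{gn}=(X^g)^n=X^g$, as $X^g$ is a submodule.

Also $A\in\mathcal B_1$. So $D$ is a normal subgroup of $G$ and $N\le D$. We claim $D=N$. By Lemma 5 we may take $g\in D$ with $g^s\in gN$ for all $s\in R$, and must show $g\in N$. Suppose $g\notin N$; Steps 2–4 derive a contradiction. By the definition of type (I), and since submodules are sums of simple ones, there is a simple submodule $X\le A$ with $X^g\ne X$. As $X^g$ is also simple, $X\cap X^g=0$. Let $A_\lambda$ be the component that contains $X$.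

**Step 2: a map $\gamma\colon X\to X$ that describes $g$ on all copies of $X$ far out.** For an $N$-embedding $\varphi\colon X\to B$ with $B\in\mathcal B_g$ define $\gamma_\varphi\colon X\to X$ by
$$\varphi(\gamma_\varphi(x))=\varphi(x)^g ,$$
which makes sense since $\varphi(X)^g=\varphi(X)$. Such embeddings exist: $B\cap A_\lambda\ne0$ for $B\in\mathcal B_g$, because $A_\lambda$ is infinite and $B$ has finite index, and all simple submodules of $A_\lambda$ are isomorphic to $X$.

*$\gamma_\varphi$ does not depend on $\varphi$ and $B$.* Let $\varphi_i\colon X\to B_i\in\mathcal B_g$ for $i=1,2$. Since $A_\lambda$ is infinite, $B_1\cap B_2\cap A_\lambda$ is infinite. It is a sum of finite simple submodules, so it contains infinitely many of them, all isomorphic to $X$. Choose one, $X_3$, different from $\varphi_1(X)$ and $\varphi_2(X)$, and an $N$-isomorphism $\tau\colon X\to X_3$. The submodule $\{\varphi_1(x)+\tau(x):x\in X\}\le B_1$ is preserved by $g$. So for each $x\in X$ there is $y\in X$ with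
$$\varphi_1(x)^g+\tau(x)^g=\varphi_1(y)+\tau(y).$$
The simple submodules $\varphi_1(X)$ and $X_3$ of $B_1$ are distinct, so they intersect in $0$, and both are $g$-invariant. Hence $\varphi_1(x)^g=\varphi_1(y)$ and $\tau(x)^g=\tau(y)$, that is, $\gamma_{\varphi_1}(x)=y=\gamma_\tau(x)$. In the same way, with $B_2$ for $B_1$, $\gamma_{\varphi_2}=\gamma_\tau$. Write $\gamma$ for the common map.

**Step 3: a finite $R$-invariant subgroup $Z$.** Let $\mathcal E$ be the family of finite submodules $F$ such that $F+B=A$ for some $B\in\mathcal B_g$. It is non-empty: take a complement in $A$ of some $B\in\mathcal B_g$. Put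
$$Z=\bigcap_{F\in\mathcal E}(F+F^g),$$
a finite subgroup. Let $s\in R$ and write $g^s=gn$ with $n\in N$. By Step 1, $\{B^s:B\in\mathcal B_g\}=\mathcal B_{g^s}=\mathcal B_{gn}=\mathcal B_g$, so $s$ permutes $\mathcal B_g$, and therefore it permutes $\mathcal E$. Moreover
$$(F+F^g)^s=F^s+(F^s)^{g^s}=F^s+(F^s)^{gn}=F^s+(F^s)^g,$$
since $F^{gs}=(F^s)^{s^{-1}gs}$ and $(F^s)^g$ is a submodule. Hence $Z^s=Z$.

**Step 4: $Z\ne0$.** Fix $0\ne x\in X$ and let $z=x^g-\gamma(x)$. Then $z\ne0$, because $0\ne x^g\in X^g$, $\gamma(x)\in X$ and $X\cap X^g=0$. We show $z\in F+F^g$ for every $F\in\mathcal E$. Let $F+B=A$ with $B\in\mathcal B_g$, and let $B'$ be a complement of $F\cap B$ in $B$. Then $F+B'=F+B=A$ and $F\cap B'=F\cap B\cap B'=0$, so $A=F\oplus B'$. Let $\rho,\sigma$ be the projections of $A$ onto $F$ and $B'$; they are $N$-homomorphisms. Then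
$$z=\rho(x)^g-\rho(\gamma(x))+\bigl[\sigma(x)^g-\sigma(\gamma(x))\bigr].$$
The bracket vanishes: as $X$ is simple, either $\sigma|_X=0$, or $\sigma|_X$ is an $N$-embedding of $X$ into $B\in\mathcal B_g$, and then $\sigma(\gamma(x))=\sigma(x)^g$ by Step 2. So $z\in F^g+F$.

Thus $Z$ is a non-zero finite subgroup of $A$ normalized by $R$, which contradicts Lemma 4(iii). Hence $g\in N$, and Lemma 5 gives $D=N$.

**Step 5: construction of $b$.** Now we choose simple submodules one after another, each far from all earlier ones and moved by the next $q_i$. Let $\mathcal Q=\{q_1,\dots,q_m\}\subset G\setminus N$ with $m\ge1$ and $W\subset A$ finite. Let $W_0$ be a finite submodule containing $W$, and $C_1$ a complement of $W_0$ in $A$. For $i=1,\dots,m$ suppose that we have a finite submodule $W_{i-1}$ and $A=W_{i-1}\oplus C_i$. The submodule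
$$B=C_i\cap\bigcap_lC_i^{q_l^{-1}}$$
has finite index in $A$. As $q_i\notin N=D$, we have $B\notin\mathcal B_{q_i}$, so some submodule of $B$, hence some simple submodule $X_i\le B$, has $X_i^{q_i}\ne X_i$. By the choice of $B$, $X_i\le C_i$ and $X_i^{q_l}\le C_i$ for all $l$. Put
$$W_i=W_{i-1}+X_i+\sum_lX_i^{q_l},$$
a finite submodule. Since $W_{i-1}\le W_i$, Dedekind's law gives $W_i=W_{i-1}\oplus(W_i\cap C_i)$. Let $C_{i+1}$ be a complement of $W_i\cap C_i$ in $C_i$. Then $A=W_i\oplus C_{i+1}$, so the construction continues, and
$$A=W_{i-1}\oplus(W_i\cap C_i)\oplus C_{i+1}.\tag{6}$$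
Let $\pi_i$ be the projection of $A$ onto the middle summand of (6). Choose $0\ne x_i\in X_i$ for each $i$ and put $b=\sum_{i=1}^mx_i$.

**Step 6: verification.** Fix $i$. For $j<i$, $X_j$ and all $X_j^{q_l}$ lie in $W_j\le W_{i-1}$, so $\pi_i$ kills them. For $j>i$ they lie in $C_j\le C_{i+1}$, so $\pi_i$ kills them too. For $j=i$ they lie in $W_i\cap C_i$, where $\pi_i$ is the identity. Hence
$$\pi_i(b)=x_i,\qquad\pi_i(b^{q_i})=x_i^{q_i},\qquad\pi_i(W_0)=0 .$$
Since $\pi_1(b)\ne0$, $b\notin W$. Since $(\pm b)^N\subseteq X_1+\dots+X_m$, $\pi_i$ maps $W+(\pm b)^N$ into $X_i$. But $0\ne x_i^{q_i}\in X_i^{q_i}$, and $X_i\cap X_i^{q_i}=0$ because these are distinct simple submodules. So $b^{q_i}\notin W+(\pm b)^N$ for every $i$, and (b) holds. $\square$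

**Proof of Proposition 3.** By Lemma 6 there is a minimal pair of type (T), (S) or (I), and by Lemmas 7, 8 and 9 there is then a minimal pair satisfying (b). As explained at the end of Section 4, this gives the quotient $Q$. $\square$

With this, the proofs of Theorems A and B in Section 4 are complete. No countability was used.

## 9. The free group $F_2$ is transitive

It remains to prove Proposition C. We verify (1) for $F_2=\langle x,y\rangle$. The idea is to choose $g$ so that $E$ and $E^g$ do not interact at all in short products.

*Proof of Proposition C.* Let $\ell_1,\ell_2\in L(F_2)$ and let $E=E^{-1}\subset F_2\setminus\{1\}$ be finite and non-empty. Let $K=1+\max_E\max(\ell_1,\ell_2)\ge2$. Let $|\cdot|$ be the usual length of reduced words, $m$ the maximal length of a product of at most $K+1$ elements of $E$, $k=m+1$, and $g=x^ky^k$.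

**Step 1: reduced forms.** We record how conjugation by $g$ changes a short $f$. Let $1\ne f$ with $|f|\le m$. Then $x^{-k}fx^k$ has a reduced form $h$ that begins and ends with a letter $x^{\pm1}$. Indeed, if $f=x^a$, then $h=x^a$ with $a\ne0$. Otherwise $f=x^af'x^b$, where $f'$ begins and ends with $y^{\pm1}$, and $h=x^{a-k}f'x^{b+k}$ with $a-k\ne0\ne b+k$, because $|a|,|b|<k$. So $f^g=y^{-k}hy^k$, reduced as written. In the same way the reduced form of $y^kfy^{-k}$ begins and ends with $y^{\pm1}$. Finally, if $|f|\le m$, where $f=1$ is allowed, the reduced form of $fy^{-k}$ ends with $y^{-1}$ and that of $y^kf$ begins with $y$, since $f$ ends or begins with at most $m<k$ letters $y^{\pm1}$.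

**Step 2: alternating products are non-trivial.** Consider a product with at least one factor whose factors are alternately of the form $f_i$ and $f_j^g$, with all $f_i,f_j\ne1$ of length at most $m$. If there is no factor $f_j^g$, the product is a single $f_i\ne1$. Otherwise replace each $f_j^g$ by $y^{-k}h_jy^k$ and regroup:
$$(f y^{-k})\,h_{1}\,(y^kf'y^{-k})\,h_{2}\,(y^kf''y^{-k})\cdots h_{r}\,(y^kf'''),$$
where the first and the last $f$ may be $1$. By Step 1, after reducing each block this is a reduced concatenation: the $h_j$ begin and end with $x^{\pm1}$, and the blocks next to them end or begin with $y^{\pm1}$. It contains the subword $h_1\ne1$, so the product is non-trivial.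

**Step 3: short words see a free product.** Let $\theta\colon F_2*F_2\to F_2$ be the identity on the first factor and $f\mapsto f^g$ on the second. We claim that $\theta$ does not kill any non-trivial element $w$ that is a product of at most $K+1$ letters from the two copies of $E$. Obtain the normal form of $w$ by multiplying out neighboring letters from the same factor, deleting trivial blocks, and merging again. Each syllable is then a product of at most $K+1$ elements of $E$, so it has length at most $m$. Now Step 2 gives $\theta(w)\ne1$. In particular $E\cap E^g=\emptyset$: if $f=f'^g$ with $f,f'\in E$, then $f$ from the first copy times $f'^{-1}$ from the second copy would be a non-trivial product of $2\le K+1$ letters killed by $\theta$.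

**Step 4: the length function.** Let $\lambda$ be the weighted word length with letters $f\in E$ of weight $\ell_1(f)$, $f^g\in E^g$ of weight $\ell_2(f)$, and all non-trivial elements of weight $K$. Then $\lambda\in L(F_2)$, and $\lambda(f)\le\ell_1(f)$ for $f\in E$. Suppose a word of weight less than $\ell_1(f)<K$ represents $f\in E$. It has fewer than $K$ letters, all in $E\cup E^g$. It lifts to $w\in F_2*F_2$ with $\theta(w)=f=\theta(f)$, where on the right $f$ lies in the first factor. So $wf^{-1}$, a product of at most $K$ letters, is killed by $\theta$, and by Step 3, $w=f$ in $F_2*F_2$. Retract $F_2*F_2$ onto the first factor by killing the second: $f$ is the product of the $E$-letters of the word. Hence $\ell_1(f)\le$ weight, a contradiction. Thus $\lambda(f)=\ell_1(f)$.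

In the same way, for a word of weight less than $\ell_2(f)$ representing $f^g$, we compare its lift with $f$ in the second factor and retract onto the second factor. This gives $\lambda(f^g)=\ell_2(f)$, that is, $(g\circ\lambda)(f)=\ell_2(f)$ for $f\in E$. So (1) holds and $F_2$ is transitive.

Finally, $F_2$ is residually nilpotent (Magnus), hence residually solvable. So Theorem A does not hold with "residually solvable" in place of "virtually solvable". $\square$
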